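# Equal periodic data without continuous cohomology for $GL(2,\mathbb R)$-cocycles over Anosov diffeomorphisms

## 1. A bounded function whose jumps decay along a heteroclinic orbit

Let $f$ be a transitive Anosov diffeomorphism of a compact manifold $\mathcal M$. Take two different periodic orbits $O(p)$, $O(q)$ and a point $h$ whose backward iterates converge to $O(p)$ and whose forward iterates converge to $O(q)$. Fix $\nu\in(0,1)$. Let $\alpha>0$ be a function equal to $\nu$ near $O(q)\cup\{f^mh\}_{m\ge 0}$ and equal to $\nu^{-1}$ near $O(p)\cup\{f^mh\}_{m<0}$. Let $\psi$ be a bounded function, continuous except at $h$, with no limit at $h$. Put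
$$c(x)=\sum_{n\in\mathbb Z}\nu^{|n|}\,\psi(f^{-n}x),\qquad x\notin\{f^mh\}_{m\in\mathbb Z}. \tag{1}$$

The series converges uniformly, so $c$ is bounded and is continuous off the orbit of $h$. At $h$ only the term $n=0$ is discontinuous, so $c$ has no limit at $h$. Now compute $c(fx)-\alpha(x)c(x)$. Since $c(fx)=\sum_m\nu^{|m+1|}\psi(f^{-m}x)$, we get
$$c(fx)-\alpha(x)c(x)=\sum_{m\in\mathbb Z}\bigl(\nu^{|m+1|}-\alpha(x)\nu^{|m|}\bigr)\psi(f^{-m}x).$$
The function $\psi\circ f^{-m}$ is discontinuous only at $f^mh$. Near $f^mh$ its coefficient is zero, because there $\alpha=\nu=\nu^{|m+1|-|m|}$ if $m\ge0$ and $\alpha=\nu^{-1}=\nu^{|m+1|-|m|}$ if $m<0$. So each discontinuity is multiplied by $0$, and the discontinuous function $c$ satisfies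
$$c(fx)-\alpha(x)c(x)=\beta(x) \tag{2}$$
with a continuous right side. We shall see that $\beta$ is even Hölder if $\nu$ is chosen suitably. In short: the equation $u\circ f=\alpha u$ transports the jump of $c$ from $f^nh$ to $f^{n+1}h$, and $\alpha$ is arranged so that the jump $\nu^{|n|}$ decays in both time directions.

Here is what $c$ is for. Put $Q=\begin{pmatrix}1&c\\0&1\end{pmatrix}$ and $A=\begin{pmatrix}\alpha&\beta\\0&1\end{pmatrix}$. Equation (2) says $A(x)=Q(fx)\,\mathrm{diag}(\alpha(x),1)\,Q(x)^{-1}$. So a Hölder matrix function is diagonalized by a bounded change of frame that is not continuous. With two such heteroclinic orbits we shall build two Hölder cocycles that are conjugate by a bounded function, have the same products over all periodic orbits, and are not conjugate by any continuous function.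

## 2. Cocycles, periodic data, and the statements

Let $G=GL(2,\mathbb R)$ with the metric induced by a matrix norm and identity matrix $I$.

**Definition (cocycle).** For a Hölder continuous $A:\mathcal M\to G$, the cocycle generated by $A$ over $f$ is the map $\mathcal A:\mathcal M\times\mathbb Z\to G$,
$$\mathcal A(x,0)=I,\quad \mathcal A(x,n)=A(f^{n-1}x)\cdots A(x),\quad \mathcal A(x,-n)=\mathcal A(f^{-n}x,n)^{-1}\quad(n\ge1).$$
It satisfies $\mathcal A(x,m+n)=\mathcal A(f^nx,m)\mathcal A(x,n)$.

**Definition (cohomology).** Cocycles $\mathcal A,\mathcal B$ with Hölder generators $A,B$ are continuously cohomologous if there is a continuous $C:\mathcal M\to G$ with $\mathcal A(x,n)=C(f^nx)\mathcal B(x,n)C(x)^{-1}$ for all $x,n$; equivalently,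
$$A(x)=C(fx)B(x)C(x)^{-1}\quad\text{for all }x\in\mathcal M. \tag{3}$$

If $f^np=p$, then (3) makes $\mathcal A(p,n)$ and $\mathcal B(p,n)$ conjugate by $C(p)$. The problem, Question 3 of Victoria Sadovskaya, "Cohomology of GL(2,R)-valued cocycles over hyperbolic systems", arXiv:1008.2564 (2010), asks for a converse under the strongest possible assumption on periodic orbits: suppose
$$\mathcal A(p,n)=\mathcal B(p,n)\quad\text{whenever } f^np=p,\ n\ge1. \tag{4}$$
Does it follow that $\mathcal A$ and $\mathcal B$ are continuously cohomologous? The answer is known to be positive for $G=\mathbb R$ or $G$ abelian (Livšic), for $\mathcal B$ the identity cocycle with values in a Lie group (Kalinin), for values in a compact group (Parry), and when both cocycles have bounded distortion (Schmidt). We say that $\mathcal A,\mathcal B$ have *equal periodic data* if (4) holds.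

For a matrix $g$ let $\|g\|$ be the Euclidean operator norm and $\kappa(g)=\|g\|\|g^{-1}\|$, the distortion. For instance $\kappa(\mathrm{diag}(2,\frac12))=4$, and $\kappa(g)=1$ exactly when $g$ is a multiple of an orthogonal matrix. We have $\kappa(gh)\le\kappa(g)\kappa(h)$ and $\kappa(g)=\kappa(g^{-1})$.

Throughout, $\mathcal M$ is a compact smooth manifold of positive dimension with Riemannian distance $d$, and $f$ is a $C^1$ transitive Anosov diffeomorphism: $T\mathcal M$ splits continuously and invariantly into $E^s\oplus E^u$, with $Df^n$ uniformly exponentially contracting on $E^s$ and $Df^{-n}$ on $E^u$, and $f$ has a dense orbit. An *admissible rate* $\lambda$ measures this contraction; it is defined in (F1) below.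

**Theorem 1.** Let $f$ be any transitive Anosov diffeomorphism of $\mathcal M$, let $L>1$ be a common Lipschitz constant of $f$ and $f^{-1}$, and let $0<\theta<1$. There are $\theta$-Hölder $A,B:\mathcal M\to GL(2,\mathbb R)$ such that $\mathcal A(x,n)=\mathcal B(x,n)$ whenever $f^nx=x$, $n\ge1$, but $\mathcal A,\mathcal B$ are not continuously cohomologous. Moreover $\kappa(\mathcal A(x,n)),\kappa(\mathcal B(x,n))\le KL^{2\theta|n|}$ for all $x,n$. Variants: (a) $A,B$ can be taken $SL(2,\mathbb R)$-valued; (b) if $f$ is $C^r$ ($1\le r<\infty$ an integer), there are counterexamples with $C^r$ generators.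

So the answer to the question is no, over every transitive Anosov diffeomorphism. In the other direction:

**Theorem 2.** Let $\lambda>1$ be an admissible rate for $f$ and $0<\theta\le1$. Let $A,B:\mathcal M\to GL(2,\mathbb R)$ be $\theta$-Hölder, with $\kappa(\mathcal A(x,n))\le K\sigma^n$ for all $x$, $n\ge0$, where $1\le\sigma<\lambda^{2\theta}$. If $\mathcal A(p,n)=\mathcal B(p,n)$ whenever $f^np=p$, then $\mathcal A,\mathcal B$ are cohomologous via a Hölder $C$.

**Proposition 3 (sharpness).** For a hyperbolic automorphism of $\mathbb T^2$ whose expanding eigenvalue has modulus $\lambda$, with the metric induced by the max-norm in eigen-coordinates, $\lambda$ is an admissible rate and $L=\lambda$. So for $0<\theta<1$ the condition $\sigma<\lambda^{2\theta}$ in Theorem 2 cannot be weakened to $\sigma=\lambda^{2\theta}$.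

We write $X\lesssim Y$ for $X\le \mathrm{const}\cdot Y$ with a constant that does not depend on the points, the times $m,n,j$ or the small scales in the formula.

## 3. Stable manifolds, brackets and shadowing

For a periodic point $p$ let $O(p)$ be its orbit, $W^s(O(p))=\bigcup_iW^s(f^ip)$, and similarly for $W^u$. The following are textbook facts.

**(F0)** Periodic points are dense; since $\mathcal M$ is infinite, there are infinitely many periodic orbits. For periodic $p$, both $W^s(O(p))$ and $W^u(O(p))$ are dense. By transitivity, a continuous $f$-invariant function is constant, and a nonempty open invariant set is dense (it contains the dense orbit).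

**(F1)** A number $\lambda>1$ is *admissible* for $f$ if there are $K_0,\delta_0$ and local manifolds such that $d(f^ny,f^ny')\le K_0\lambda^{-n}d(y,y')$ for $y,y'\in W^s_{loc}(x)$, $n\ge0$; the same holds for $f^{-n}$ on $W^u_{loc}(x)$; and for $d(x,y)<\delta_0$ the set $W^s_{loc}(x)\cap W^u_{loc}(y)$ is one point, the bracket $[x,y]$, with $d([x,y],x),d([x,y],y)\le K_0d(x,y)$. Every Anosov diffeomorphism has an admissible rate.

**(F2)** There is $\varepsilon_0$ such that if $d(f^jx,f^jy)\le\varepsilon_0$ for $0\le j\le n$, then $f^j[x,y]=[f^jx,f^jy]$ for these $j$. Indeed $f[x,y]$ lies on the stable manifold of $fx$ and the unstable manifold of $fy$, very close to both points, so uniqueness of the bracket identifies it; then iterate. Consequently, with $v=[x,y]$, we have $d(f^jv,f^jx)\lesssim\lambda^{-j}\varepsilon_0$ since $v\in W^s_{loc}(x)$, and $d(f^jv,f^jy)\lesssim\lambda^{-(n-j)}\varepsilon_0$ since $f^nv\in W^u_{loc}(f^ny)$. Hence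
$$d(f^jx,f^jy)\lesssim(\lambda^{-j}+\lambda^{-(n-j)})\,\varepsilon_0\qquad(0\le j\le n).$$

**(F3)** Shadowing lemma: for every $\varepsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo-orbit is $\varepsilon$-shadowed by an orbit. Anosov closing lemma (Katok–Hasselblatt, Thm 6.4.15): there is a constant $c_0$ such that every periodic $\delta$-pseudo-orbit $(x_j)_{0\le j<n}$, $\delta$ small, admits $y=f^ny$ with $d(f^jy,x_j)\le c_0\delta$.

**Example (cat map).** Let $f$ be induced by $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ on $\mathbb T^2$, with eigenvalues $\lambda^{\pm1}$, $\lambda=\frac{3+\sqrt5}2$, and eigenlines of slope $\frac{\sqrt5-1}2$ (unstable) and $-\frac{\sqrt5+1}2$ (stable). The bracket of two nearby points is the intersection of two short segments with these slopes, and $\lambda$ is admissible. The point $p=(0,0)$ is fixed and $q=(\frac12,0)$ has period $3$, with orbit $(\frac12,0)\mapsto(0,\frac12)\mapsto(\frac12,\frac12)\mapsto(\frac12,0)$. Put $h=\bigl(\frac{5+\sqrt5}{20},\frac{\sqrt5}{10}\bigr)$.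 Then $h$ has slope $\frac{2\sqrt5}{5+\sqrt5}=\frac{\sqrt5-1}{2}$ as seen from $p$, and $h-q=\bigl(\frac{\sqrt5-5}{20},\frac{\sqrt5}{10}\bigr)$ has slope $\frac{2\sqrt5}{\sqrt5-5}=-\frac{1+\sqrt5}2$. So $h\in W^u(p)\cap W^s(q)$ is a heteroclinic point as in Section 1.

In general, *for any periodic $p,q$ there is a point of $W^u(O(p))\cap W^s(O(q))$.* By transitivity pick $x$ close to $p$ and $N\ge0$ with $f^Nx$ close to $q$. Let $y\in W^u_{loc}(p)\cap W^s_{loc}(x)$. Then $f^Ny$ is close to $f^Nx$, hence to $q$. The point of $W^u_{loc}(f^Ny)\cap W^s_{loc}(q)$ lies in $W^u(f^Np)\cap W^s(q)$.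

## 4. Diagonal and triangular cocycles by hand

If $A=\mathrm{diag}(a_1,a_2)$ and $B=\mathrm{diag}(b_1,b_2)$ have equal periodic data, then $a_i/b_i$ has product $1$ over every periodic orbit. Livšic's theorem for $\mathbb R^*$ gives $a_i/b_i=(u_i\circ f)/u_i$, and $C=\mathrm{diag}(u_1,u_2)$ satisfies (3).

Next take triangular generators with the same diagonal, $A=\begin{pmatrix}\alpha&\beta\\0&1\end{pmatrix}$, $B=\begin{pmatrix}\alpha&\beta'\\0&1\end{pmatrix}$, $\alpha>0$, and look for $C=\begin{pmatrix}1&u\\0&1\end{pmatrix}$. The product $C(fx)B(x)C(x)^{-1}$ has upper right entry $\beta'+u\circ f-\alpha u$, so we need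
$$u\circ f-\alpha u=\gamma:=\beta-\beta'.$$
If $\alpha<1$ everywhere, this is always solvable: the series $u(x)=\sum_{n\ge0}\alpha(f^{-1}x)\cdots\alpha(f^{-n}x)\,\gamma(f^{-n-1}x)$ converges uniformly, and shifting $x$ to $fx$ gives $u(fx)=\gamma(x)+\alpha(x)u(x)$. If $\alpha>1$ everywhere, one iterates forward instead. The equation is delicate when $\alpha$ lies on both sides of $1$. For the $\alpha$ of Section 1 the homogeneous equation $u\circ f=\alpha u$ has only the zero solution among continuous $u$ (this will be Step 9), but it has the bounded solution $u(f^nh)=\nu^{|n|}$ on the single orbit of $h$. That is where the jumps of $c$ live.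

## 5. The full construction of $c$ and $\beta$

Fix $L$ and $\theta$ as in Theorem 1.

**Step 1: the exceptional set.** This step fixes the orbits along which $c$ will be discontinuous. Choose $p,q,p',q'$ in four different periodic orbits, $h\in W^u(O(p))\cap W^s(O(q))$ and $h'\in W^u(O(p'))\cap W^s(O(q'))$. If $h$ were periodic, it would belong to both $O(p)$ and $O(q)$; so $h$, and likewise $h'$, is not periodic. Their orbits are disjoint since their forward limits differ. Put
$$Z_1^+=\{f^mh\}_{m\ge0}\cup O(q),\qquad Z_1^-=\{f^mh\}_{m<0}\cup O(p),$$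
and define $Z_2^\pm$ in the same way with $h',q',p'$. Each of these four sets is compact, because the half-orbit accumulates only on the periodic orbit that was added, and they are pairwise disjoint. Let $Z_i=Z_i^+\cup Z_i^-$ and $Z=Z_1\cup Z_2$. These sets are compact and $f$-invariant, and $Z$ is countable. So $V=\mathcal M\setminus Z$ is open, dense and invariant.

**Step 2: the multiplier.** Let $\nu=L^{-2\theta}<1$ and $a_n=\nu^{|n|}$. Choose $r_0\in(0,1]$ such that the $r_0$-neighborhoods $N^+$ of $Z_1^+\cup Z_2^+$ and $N^-$ of $Z_1^-\cup Z_2^-$ are at positive distance. Choose a Lipschitz $g:\mathcal M\to[-1,1]$ with $g=1$ on $N^+$ and $g=-1$ on $N^-$, and put $\alpha=\nu^g$. Then $\alpha$ is Lipschitz, $\alpha=\nu$ on $N^+$, $\alpha=\nu^{-1}$ on $N^-$, and $\nu\le\alpha\le\nu^{-1}$.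

**Step 3: the discontinuous profile and its truncations.** We need $\psi$ of Section 1 and smooth approximations that equal $\psi$ away from the bad points. Let $y=\Phi_h(x)$ be chart coordinates centered at $h$ with $c_1^{-1}d(x,h)\le|\Phi_h(x)|\le c_1d(x,h)$, $c_1\ge1$. Let $0\le\chi\le1$ be smooth, compactly supported in the chart domain, and $1$ near $h$. Let $\chi_0:[0,\infty)\to[0,1]$ be smooth, $0$ on $[0,\frac12]$ and $1$ on $[1,\infty)$. Put
$$\psi_h=\chi\,\frac{y_1}{|y|},\qquad\varphi^\varepsilon_h=\chi\,\chi_0(|y|/\varepsilon)\,\frac{y_1}{|y|}\qquad(0<\varepsilon\le1),$$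
extended by $0$ (also at $h$). Define $\psi_{h'},\varphi^\varepsilon_{h'}$ in the same way with the same $c_1$ and with supports disjoint from the previous ones, and let $\psi=\psi_h+\psi_{h'}$, $\varphi^\varepsilon=\varphi_h^\varepsilon+\varphi_{h'}^\varepsilon$. Then:

* $\psi$ is bounded and continuous off $\{h,h'\}$. It takes values $\pm1$ at points arbitrarily close to $h$, so it has no limit at $h$; nor at $h'$. Since $V$ is dense, the same is true of $\psi|_V$.
* $|\varphi^\varepsilon|\le1$ and $\mathrm{Lip}(\varphi^\varepsilon)\lesssim1/\varepsilon$. In the chart $\varphi^\varepsilon_h$ is $\chi$ times a fixed smooth function of $y/\varepsilon$, which is homogeneous of degree $0$ outside the unit ball and so has bounded gradient.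
* $\varphi^\varepsilon(x)=\psi(x)$ if $d(x,h),d(x,h')\ge c_1\varepsilon$, since then $|y|\ge\varepsilon$.

For $s\in(0,1]$ and $m\in\mathbb Z$ put $\varphi_{m,s}=\varphi^\varepsilon$ with $\varepsilon=s/(c_1L^{|m|})$. If $d(x,f^mh)\ge s$, then $d(f^{-m}x,h)\ge L^{-|m|}s=c_1\varepsilon$, because $f^m$ has Lipschitz constant at most $L^{|m|}$; the same holds for $h'$. Hence
$$\psi(f^{-m}x)=\varphi_{m,s}(f^{-m}x)\ \text{ if }d(x,f^mh),d(x,f^mh')\ge s;\qquad\mathrm{Lip}(\varphi_{m,s}\circ f^{-m})\le c_sL^{2|m|}. \tag{5}$$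
One factor $L^{|m|}$ comes from the truncation scale $\varepsilon\sim L^{-|m|}$, the other from composing with $f^{-m}$.

**Step 4: summing the truncated terms.** The weights $\nu^{|m|}=L^{-2\theta|m|}$ are exactly strong enough for the following.

**Lemma 4.** If $|g_m|\lesssim L^{-2\theta|m|}$ and $\mathrm{Lip}(g_m)\lesssim L^{2(1-\theta)|m|}$ for $m\in\mathbb Z$, then $\sum_mg_m$ is $\theta$-Hölder.

*Proof.* The sum is bounded, so only $0<t=d(x,y)\le1$ matters. Choose $M\ge0$ with $L^{-2(M+1)}<t\le L^{-2M}$. As $\theta<1$, the terms with $|m|\le M$ change by at most a constant times $\sum_{|m|\le M}L^{2(1-\theta)|m|}t\lesssim L^{2(1-\theta)M}t\le t^{-(1-\theta)}t=t^\theta$. The terms with $|m|>M$ change by at most a constant times $L^{-2\theta(M+1)}<t^\theta$. $\square$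

**Step 5: the function $c$.** For $x\notin O(h)\cup O(h')$ (the full orbits) let $c(x)=\sum_na_n\psi(f^{-n}x)$. The convergence is uniform, so $c$ is bounded and continuous off $O(h)\cup O(h')$, in particular on $V$. Near $h$ it is the sum of $\psi_h$ (the term $n=0$) and a function continuous at $h$: for $n\ne0$ we have $f^{-n}h\notin\{h,h'\}$, so $\psi\circ f^{-n}$ is continuous at $h$, and the series converges uniformly. Hence $c|_V$ has no limit at $h$, and likewise none at $h'$. Moreover, for each $s\in(0,1]$,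
$$c=c_s:=\sum_ma_m\,\varphi_{m,s}\circ f^{-m}\quad\text{outside the $s$-neighborhood of }O(h)\cup O(h'), \tag{6}$$
and $c_s$ is $\theta$-Hölder on all of $\mathcal M$. The equality holds term by term by (5); the regularity follows from Lemma 4, since the $m$-th term is bounded by $L^{-2\theta|m|}$ and has Lipschitz constant at most $c_sL^{2|m|-2\theta|m|}$.

**Step 6: the function $\beta$.** We make (2) precise. Let
$$\beta=\sum_mg_m,\qquad g_m=(a_{m+1}-\alpha a_m)\,\varphi_{m,r_0}\circ f^{-m}.$$
We have $|a_{m+1}-\alpha a_m|\le2\nu^{-1}a_m$, and this factor has Lipschitz constant at most $a_m\mathrm{Lip}(\alpha)$. With (5), $|g_m|\lesssim L^{-2\theta|m|}$ and $\mathrm{Lip}(g_m)\lesssim L^{2(1-\theta)|m|}$, so $\beta$ is $\theta$-Hölder on $\mathcal M$ by Lemma 4. We claim that (2), $c(fx)-\alpha(x)c(x)=\beta(x)$, holds for all $x\notin O(h)\cup O(h')$. The left side is $\sum_m(a_{m+1}-\alpha(x)a_m)\psi(f^{-m}x)$, by the index shift of Section 1. If $x$ is at distance at least $r_0$ from $f^mh$ and $f^mh'$, the $m$-th term equals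 $g_m(x)$ by (5). Otherwise $x\in N^+$ if $m\ge0$ and $x\in N^-$ if $m<0$; in both cases $\alpha(x)=a_{m+1}/a_m$, so the $m$-th term and $g_m(x)$ both vanish.

## 6. Why two heteroclinic orbits: the pair $A$, $B$

On $V$ let $Q=\begin{pmatrix}1&c\\0&1\end{pmatrix}$, bounded with bounded inverse. By (2), $A=\begin{pmatrix}\alpha&\beta\\0&1\end{pmatrix}$ equals $Q(fx)\,\mathrm{diag}(\alpha,1)\,Q(x)^{-1}$ on $V$. We look for a second cocycle, conjugate to $A$ by a discontinuous $C$. Conjugating by $Q\,\mathrm{diag}(1,\xi)\,Q^{-1}$ with a constant $\xi$ gives nothing: this matrix commutes with the cocycle, so $B=A$.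

The next attempt is to let $\xi=e^w$ vary, that is, to set $\rho=w\circ f-w$ and $B(x)=Q(fx)\,\mathrm{diag}(\alpha,e^{-\rho})\,Q(x)^{-1}$. The upper right entry of $B$ is $e^{-\rho}\,c\circ f-\alpha c=\beta+(e^{-\rho}-1)\,c\circ f$. To keep it continuous we make $\rho$ vanish near the discontinuities of $c\circ f$; so we let $w$ be constant near the exceptional set. Suppose that $c$ is built from one heteroclinic orbit only, with exceptional set $Z_1$ and $w=w_0$ near $Z_1$. Then
$$C=Q\,\mathrm{diag}(1,e^{w-w_0})\,Q^{-1}=\begin{pmatrix}1&(e^{w-w_0}-1)c\\0&e^{w-w_0}\end{pmatrix}$$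
conjugates $B$ to $A$ and is continuous, because the factor $e^{w-w_0}-1$ vanishes near $Z_1$. So with one orbit the cocycles are continuously cohomologous. The constant $e^{-w_0}$, an element of the centralizer, repaired the transfer function at $h$. The centralizer offers only one such ratio, so we take two orbits and give $w$ two different values there.

**Step 7: definition of $A$ and $B$.** Let $w:\mathcal M\to[0,\log2]$ be Lipschitz, $w=0$ near $Z_1$ and $w=\log2$ near $Z_2$, and let $\rho=w\circ f-w$. Since $Z_1,Z_2$ are invariant, $\rho=0$ on an open neighborhood $W$ of $Z$. Let $b=(e^{-\rho}-1)\,c\circ f$, set equal to $0$ on $W$. Then $b$ is $\theta$-Hölder on $\mathcal M$: choose $s$ so small that $f^{-1}$ of the $s$-neighborhood of $Z$ lies in $W$. If $x\notin W$, then $fx$ is outside the $s$-neighborhood of $Z$, and (6) gives $b(x)=(e^{-\rho(x)}-1)c_s(fx)$; on $W$ both sides are $0$. So $b=(e^{-\rho}-1)\,c_s\circ f$ everywhere. Define the $\theta$-Hölder maps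
$$A=\begin{pmatrix}\alpha&\beta\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}\alpha&\beta+b\\0&e^{-\rho}\end{pmatrix}.$$
By (2) and the computation of the upper right entry above, for $x\in V$
$$A(x)=Q(fx)\begin{pmatrix}\alpha(x)&0\\0&1\end{pmatrix}Q(x)^{-1},\qquad B(x)=Q(fx)\begin{pmatrix}\alpha(x)&0\\0&e^{-\rho(x)}\end{pmatrix}Q(x)^{-1}. \tag{7}$$

**Step 8: periodic data and distortion.** Write $\alpha_n(x)=\alpha(f^{n-1}x)\cdots\alpha(x)$ for $n\ge1$, $\alpha_0=1$, and $\alpha_{-n}(x)=\alpha_n(f^{-n}x)^{-1}$. Let $f^nx=x$, $n\ge1$. If $x\in V$, its orbit is in $V$, and (7) gives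
$$\mathcal B(x,n)=Q(x)\,\mathrm{diag}\bigl(\alpha_n(x),e^{-(w(f^nx)-w(x))}\bigr)Q(x)^{-1}=Q(x)\,\mathrm{diag}(\alpha_n(x),1)\,Q(x)^{-1}=\mathcal A(x,n).$$
If $x\in Z$, then $\rho=b=0$ along its orbit, so $B=A$ there and again $\mathcal A(x,n)=\mathcal B(x,n)$.

For the distortion, let $x\in V$ and $n\in\mathbb Z$. By (7), $\mathcal A(x,n)$ and $\mathcal B(x,n)$ are $Q(f^nx)\,\mathrm{diag}(\alpha_n(x),e)\,Q(x)^{-1}$ with $e=1$ or $e=e^{-(w(f^nx)-w(x))}\in[\frac12,2]$. As $\nu^{|n|}\le\alpha_n\le\nu^{-|n|}$, their distortion is at most $K\nu^{-|n|}=KL^{2\theta|n|}$. By continuity and density of $V$ this holds on $\mathcal M$.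

**Step 9: there is no continuous transfer function.** The plan is to compare a hypothetical continuous transfer function with the discontinuous one, and to show that they differ by a constant diagonal matrix in the frame $Q$. Suppose $\tilde C:\mathcal M\to GL(2,\mathbb R)$ is continuous with $A(x)=\tilde C(fx)B(x)\tilde C(x)^{-1}$. On $V$ let $C=Q\,\mathrm{diag}(1,e^w)\,Q^{-1}$, a bounded function with bounded inverse. By (7), $A(x)=C(fx)B(x)C(x)^{-1}$ on $V$. So $E=\tilde CC^{-1}$ satisfies $E(fx)A(x)=A(x)E(x)$. Hence $F=Q^{-1}EQ$, continuous and bounded on $V$, satisfies $F(fx)\,\mathrm{diag}(\alpha(x),1)=\mathrm{diag}(\alpha(x),1)\,F(x)$, that is,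
$$F_{ii}\circ f=F_{ii},\qquad F_{12}\circ f=\alpha F_{12},\qquad F_{21}=\alpha\,F_{21}\circ f. \tag{8}$$

The entries $F_{11},F_{22}$ are constants $\xi_1,\xi_2$ on $V$. Indeed a point with dense orbit is not in the closed invariant set $Z\ne\mathcal M$, so its orbit lies in $V$, is dense in $V$, and $F_{ii}$ is continuous on $V$ and constant along it.

The entry $F_{12}$ is zero. If $x\in W^u(O(q))\cap V$, then (8) gives $F_{12}(x)=\alpha_n(f^{-n}x)F_{12}(f^{-n}x)$. Here $\alpha_n(f^{-n}x)=\prod_{j=1}^n\alpha(f^{-j}x)\to0$, since $f^{-j}x\to O(q)$ and $\alpha=\nu<1$ near $O(q)$; and $F_{12}$ is bounded. So $F_{12}(x)=0$, and such $x$ are dense in $V$.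

The entry $F_{21}$ is zero as well. If $x\in W^s(O(q))\cap V$, then (8) gives $F_{21}(x)=\alpha_n(x)F_{21}(f^nx)\to0$, and such $x$ are dense in $V$.

Hence on $V$
$$\tilde C=EC=Q\,\mathrm{diag}(\xi_1,\xi_2e^w)\,Q^{-1}=\begin{pmatrix}\xi_1&(\xi_2e^w-\xi_1)\,c\\0&\xi_2e^w\end{pmatrix},\qquad\xi_1,\xi_2\ne0. \tag{9}$$
Near $h$ the upper right entry is $(\xi_2-\xi_1)c$, and near $h'$ it is $(2\xi_2-\xi_1)c$. The function $\tilde C$ is continuous at $h$ and $h'$, while $c|_V$ has no limit there. Hence $\xi_1=\xi_2$ and $\xi_1=2\xi_2$, so $\xi_2=0$, a contradiction. This proves the main statement of Theorem 1. $\blacksquare$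

Note that $C=Q\,\mathrm{diag}(1,e^w)\,Q^{-1}$ is a bounded transfer function between the two cocycles, continuous off the countable closed set $Z$.

## 7. $SL(2,\mathbb R)$-valued and $C^r$ examples, and the torus

**Variant (a).** The purpose is to normalize determinants: $\det A=\alpha$ and $\det B=\alpha e^{-\rho}$ are positive, so $\tilde A=\alpha^{-1/2}A$ and $\tilde B=(\alpha e^{-\rho})^{-1/2}B$ are $SL(2,\mathbb R)$-valued and $\theta$-Hölder, with the same distortion as $A$ and $B$. Their periodic data agree, because $\rho=w\circ f-w$ sums to $0$ over periodic orbits. If $\tilde A(x)=\tilde C(fx)\tilde B(x)\tilde C(x)^{-1}$ with continuous $\tilde C$, then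
$$A(x)=e^{\rho(x)/2}\,\tilde C(fx)B(x)\tilde C(x)^{-1}=C'(fx)B(x)C'(x)^{-1},\qquad C'=e^{w/2}\tilde C,$$
which is impossible by Step 9.

**Variant (b).** Let $f$ be $C^r$. We only have to make the series converge in $C^r$. Take $g,w$ to be $C^\infty$. Since $\varphi^\varepsilon_h$ is, in the chart, $\chi$ times a fixed function of $y/\varepsilon$ with bounded derivatives of every order, $\|\varphi^\varepsilon\|_{C^r}\lesssim\varepsilon^{-r}$. The operators $\varphi\mapsto\varphi\circ f^{\pm1}$ are bounded on $C^r(\mathcal M)$ with norm at most some $R$. So $\|\varphi_{m,s}\circ f^{-m}\|_{C^r}\le c_s(L^rR)^{|m|}$. Take any positive $\nu<(L^rR)^{-1}$, also with $\nu<1$, in place of $L^{-2\theta}$; as before $a_n=\nu^{|n|}$ and $\alpha=\nu^g$, which is now smooth. Then the series for $\beta$ and $c_s$ converge in $C^r$, with the identities (2) and (6) proved as before. So $\beta$, $\rho$, $b=(e^{-\rho}-1)\,c_s\circ f$, $A$ and $B$ are $C^r$. Periodic data and Step 9 use only $0<\nu<1$ and are unchanged.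

**Proof of Proposition 3.** Write $|\cdot|$ for the max-norm in eigen-coordinates and $d$ for the induced metric on $\mathbb T^2$. The automorphism and its inverse multiply one coordinate of a displacement by $\pm\lambda$ and the other by $\pm\lambda^{-1}$, so both have Lipschitz constant $L=\lambda$. On short stable segments $d(f^ny,f^ny')=\lambda^{-n}d(y,y')$, similarly for $f^{-n}$ on unstable segments, and the bracket $[x,y]$ of nearby points differs from $x$ and from $y$ by one coordinate of $y-x$, so both distances are at most $d(x,y)$. Thus $\lambda$ is admissible. The proof of Theorem 1 used $d$ only through Lipschitz functions, the Lipschitz constant $L$ and charts that are bi-Lipschitz for $d$, so it applies to this metric, which is bi-Lipschitz equivalent to a Riemannian distance. It yields $\theta$-Hölder generators with $\kappa(\mathcal A(x,n))\le K\lambda^{2\theta|n|}$ and equal periodic data that are not continuously cohomologous. So Theorem 2 fails with $\sigma=\lambda^{2\theta}$. $\square$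

## 8. Holonomies and the range $\sigma<\lambda^\theta$

We turn to Theorem 2. The sensible first approach is to define $C$ at one periodic orbit, spread it along stable and along unstable manifolds, and use closing to show that the two extensions agree. It works in every dimension, but only when distortion is dominated by $\lambda^\theta$.

**Proposition 5.** Let $A,B:\mathcal M\to GL(d,\mathbb R)$ be $\theta$-Hölder with $\kappa(\mathcal A(x,n)),\kappa(\mathcal B(x,n))\le K\sigma^n$ $(n\ge0)$, $\sigma<\lambda^\theta$. If the periodic data coincide, $\mathcal A,\mathcal B$ are cohomologous via a $\theta$-Hölder $C$.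

*Proof.* **Step 1: holonomies.** These are linear maps comparing the cocycle along two orbits that converge to each other. For $d=1$ and a scalar generator $a$ the stable holonomy is simply $\prod_{n\ge0}a(f^nx)/a(f^ny)$.

Let $\sigma<\sigma_1<\lambda^\theta$ and choose $m$ with $K\sigma^m\le\sigma_1^m$. For $y\in W^s_{loc}(x)$ we have $\|\mathcal A(f^{im}y,m)^{-1}\|\le\|\mathcal A(f^{im}x,m)^{-1}\|(1+K'\lambda^{-\theta im})$, so
$$\|\mathcal A(x,jm)\|\,\|\mathcal A(y,jm)^{-1}\|\le\prod_{i<j}\sigma_1^m(1+K'\lambda^{-\theta im})\lesssim\sigma_1^{jm}.$$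
Hence $\|\mathcal A(x,n)\|\|\mathcal A(y,n)^{-1}\|\lesssim\sigma_1^n$ for all $n\ge0$. Now
$$\mathcal A(y,n+1)^{-1}\mathcal A(x,n+1)-\mathcal A(y,n)^{-1}\mathcal A(x,n)=\mathcal A(y,n)^{-1}\bigl[A(f^ny)^{-1}A(f^nx)-I\bigr]\mathcal A(x,n),$$
whose norm is $\lesssim\sigma_1^n\,d(f^nx,f^ny)^\theta\lesssim(\sigma_1\lambda^{-\theta})^n\,d(x,y)^\theta$. So
$$H^s_{xy}=\lim_{n\to\infty}\mathcal A(y,n)^{-1}\mathcal A(x,n)\quad\text{exists, and}\quad\|H^s_{xy}-I\|\lesssim d(x,y)^\theta\ \text{ for }y\in W^s_{loc}(x). \tag{10}$$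
For any $y\in W^s(x)$ the points $f^nx,f^ny$ eventually lie in one local leaf, and $\mathcal A(y,n+j)^{-1}\mathcal A(x,n+j)=\mathcal A(y,n)^{-1}[\mathcal A(f^ny,j)^{-1}\mathcal A(f^nx,j)]\mathcal A(x,n)$, so the limit still exists. From the definition, $H^s_{yz}H^s_{xy}=H^s_{xz}$ and $\mathcal A(y,n)H^s_{xy}=H^s_{f^nx\,f^ny}\mathcal A(x,n)$. Since $\kappa(\mathcal A(x,-n))=\kappa(\mathcal A(f^{-n}x,n))\le K\sigma^n$, the same argument for $f^{-1}$ gives $H^u_{xy}=\lim\mathcal A(f^{-n}y,n)\mathcal A(f^{-n}x,n)^{-1}$ for $y\in W^u(x)$, with the same properties. All this holds for $\mathcal B$; superscripts $A,B$ distinguish the two.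

**Step 2: two candidates for $C$.** Fix $p$ of period $k$ and let $P=\mathcal A(p,k)=\mathcal B(p,k)$. Put $C(f^ip)=\mathcal A(p,i)\mathcal B(p,i)^{-1}$. Replacing $i$ by $i+k$ inserts $PP^{-1}$, so this is well defined, and $C(f^{i+1}p)=A(f^ip)C(f^ip)B(f^ip)^{-1}$. For $z\in W^s(f^ip)$ let
$$C^s(z)=H^{s,A}_{f^ip,z}\,C(f^ip)\,H^{s,B}_{z,f^ip},$$
and for $z\in W^u(f^ip)$ define $C^u(z)$ likewise with $H^u$. Since $H^{s,A}_{f^{i+1}p,fz}=A(z)H^{s,A}_{f^ip,z}A(f^ip)^{-1}$ and $H^{s,B}_{fz,f^{i+1}p}=B(f^ip)H^{s,B}_{z,f^ip}B(z)^{-1}$, and similarly for $u$, both satisfy $C^*(fz)=A(z)C^*(z)B(z)^{-1}$.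

**Step 3: $C^s=C^u$ on $X=W^s(O(p))\cap W^u(O(p))$.** This is where equality of periodic data enters. By equivariance we may take $z\in W^u(p)\cap W^s(f^mp)$, $0\le m<k$. Put $z_n=f^{-kn}z$ and $N=2kn-m$, so $f^Nz_n=f^{kn-m}z$. Then $d(z_n,p)$ and $d(f^Nz_n,p)$ are $O(\lambda^{-kn})$. From the intertwining relations, $\mathcal A(z_n,kn)=H^u_{p,z}P^nH^u_{z_n,p}$ and $\mathcal A(z,kn-m)=H^s_{p,f^Nz_n}\mathcal A(f^mp,kn-m)H^s_{z,f^mp}$, with $\mathcal A(f^mp,kn-m)=P^n\mathcal A(p,m)^{-1}$. Multiplying,
$$\mathcal A(z_n,N)=H^s_{p,f^Nz_n}\,P^nM_AP^n\,H^u_{z_n,p},\qquad M_A=\mathcal A(p,m)^{-1}H^{s,A}_{z,f^mp}H^{u,A}_{p,z}. \tag{11}$$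
The segment $z_n,\dots,f^{N-1}z_n$ is a periodic pseudo-orbit with jump $O(\lambda^{-kn})$. By the closing lemma there is $x=f^Nx$ that is $O(\lambda^{-kn})$-close to it; in particular $d(x,z_n)$ and $d(x,f^Nz_n)$ are $O(\lambda^{-kn})$. Let $v=[z_n,x]$; by (F2), $f^Nv=[f^Nz_n,x]$. Since $v\in W^s_{loc}(z_n)\cap W^u_{loc}(x)$ and $f^Nv\in W^s_{loc}(f^Nz_n)\cap W^u_{loc}(x)$,
$$\mathcal A(z_n,N)=H^s_{f^Nv,f^Nz_n}\,H^u_{x,f^Nv}\,\mathcal A(x,N)\,H^u_{v,x}\,H^s_{z_n,v}.$$
By (10) all the outer holonomies here, and those in (11), are $I+O(\lambda^{-\theta kn})$. Hence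
$$\mathcal A(x,N)=(I+O(\lambda^{-\theta kn}))\,P^nM_AP^n\,(I+O(\lambda^{-\theta kn})),$$
and the same holds for $\mathcal B$ with the same $x$, $P$ and with $M_B$. As $\mathcal A(x,N)=\mathcal B(x,N)$, there are $F_n,F_n'=O(\lambda^{-\theta kn})$ with
$$M_B=(I+P^{-n}F_nP^n)\,M_A\,(I+P^nF_n'P^{-n}). \tag{12}$$
Since $\kappa(P^n)\le K\sigma^{kn}$, the two error terms are $O((\sigma\lambda^{-\theta})^{kn})\to0$, so $M_A=M_B$. Multiplying $M_A=M_B$ on the left by $H^{s,A}_{f^mp,z}\mathcal A(p,m)$ and on the right by $H^{u,B}_{z,p}$ gives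
$$C^u(z)=H^{u,A}_{p,z}H^{u,B}_{z,p}=H^{s,A}_{f^mp,z}\mathcal A(p,m)\mathcal B(p,m)^{-1}H^{s,B}_{z,f^mp}=C^s(z).$$

**Step 4: extension to $\mathcal M$.** Write $C$ for the common value on $X$. The set $X$ is dense: near any point, bracket a point of $W^s(O(p))$ with a point of $W^u(O(p))$. For close $x,y\in X$ the point $v=[x,y]$ is in $X$, and
$$C(v)=H^{s,A}_{xv}C(x)H^{s,B}_{vx}=H^{u,A}_{yv}C(y)H^{u,B}_{vy}.$$
So $C(y)=(I+O(d(x,y)^\theta))\,C(x)\,(I+O(d(x,y)^\theta))$, uniformly, whenever $d(x,y)$ is below some fixed $\delta_1$. Comparing every point of $X$ with a finite $\delta_1$-dense subset of $X$ shows that $C$ and $C^{-1}$ are bounded on $X$. Hence $C^{\pm1}$ are $\theta$-Hölder on $X$, and $C$ extends to a $\theta$-Hölder map into $GL(d,\mathbb R)$ with $C(fx)=A(x)C(x)B(x)^{-1}$. $\square$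

**Corollary 6 (Livšic's theorem for $\mathbb R^*$).** If $\delta:\mathcal M\to\mathbb R^*$ is Hölder with $\prod_{j<n}\delta(f^jp)=1$ whenever $f^np=p$, then $\delta=(u\circ f)\,u^{-1}$ with a Hölder $u:\mathcal M\to\mathbb R^*$.

Indeed this is Proposition 5 with $d=1$, $A=\delta$, $B=1$, where $\kappa\equiv1$ and $\sigma=1$.

The approach stops if $\lambda^\theta\le\sigma<\lambda^{2\theta}$. The bound behind (10) becomes $(\sigma_1\lambda^{-\theta})^n\ge1$, so the argument no longer gives holonomies; and even where they exist, the errors in (12) are controlled only by $(\sigma\lambda^{-\theta})^{kn}$, which need not tend to $0$. For $2\times2$ matrices there is more structure to use. A suitable matrix commutes with all periodic products, and its eigenlines can be followed under the weaker condition $\sigma<\lambda^{2\theta}$.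

## 9. The matrix $D=B^{-1}A$ commutes with the periodic products

From now on let $A,B$ be as in Theorem 2. Let $D=B^{-1}A$, a $\theta$-Hölder map. If $f^nx=x$, then $\mathcal A(fx,n)=A(x)\mathcal A(x,n)A(x)^{-1}$ and $\mathcal B(fx,n)=B(x)\mathcal B(x,n)B(x)^{-1}$. Equality of periodic data at $x$ and at $fx$ gives
$$D(x)\ \text{ commutes with }\ \mathcal A(x,n)\quad\text{whenever }f^nx=x. \tag{13}$$
Let $U=\{x:D(x)\notin\mathbb RI\}$, an open set.

**If $U=\emptyset$:** then $A=\delta B$ with $\delta:\mathcal M\to\mathbb R^*$ Hölder, and equal periodic data give $\prod_{j<n}\delta(f^jp)=1$ when $f^np=p$. By Corollary 6, $\delta=(u\circ f)u^{-1}$, and $C=uI$ satisfies (3). From now on $U\ne\emptyset$.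

**Case I: at every periodic point $f^nx=x$ the eigenvalues of $\mathcal A(x,n)$ have equal modulus.** We show that Proposition 5 applies. By Kalinin's periodic approximation theorem (Ann. of Math. 173 (2011), Thm 1.4), the Lyapunov exponents of $\mathcal A$ for an ergodic measure are approximated by those at periodic points. So the two exponents of $\mathcal A$ coincide for every ergodic measure, and the same holds for $\mathcal B$, which has the same periodic data. Put $a_n(x)=\log\kappa(\mathcal A(x,n))\ge0$. It is continuous in $x$ and subadditive, $a_{m+n}(x)\le a_n(x)+a_m(f^nx)$, and $a_n/n$ tends almost everywhere to the difference of the exponents, which is $0$, for each ergodic measure. Then $a_n/n\to0$ uniformly (Schreiber, J. Differential Equations 148 (1998); Sturman–Stark, Nonlinearity 13 (2000)). The argument is short. Let $M_n=\max a_n$, so $M_n/n$ converges to some $M_*\ge0$ by subadditivity. Choose $x_n$ with $a_n(x_n)=M_n$, let $\mu_n=\frac1n\sum_{j<n}\delta_{f^jx_n}$, where $\delta_y$ is the unit point mass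 at $y$, and let $\mu$ be a limit of a subsequence, an invariant measure. Fix $m$ and let $n\ge m$. For each $0\le i<m$ cut $[0,n)$ at $i,i+m,i+2m,\dots$, use subadditivity, and add over $i$:
$$m\,a_n(x)\le\sum_{j<n}a_m(f^jx)+2m\max_{0\le i\le m}M_i.$$
With $x=x_n$, dividing by $mn$ and letting $n\to\infty$ gives $M_*\le\int\frac{a_m}m\,d\mu$ for every $m$. By Kingman's theorem and ergodic decomposition $a_m/m\to0$ $\mu$-almost everywhere, and $a_m/m$ is bounded, so the integrals tend to $0$ and $M_*=0$. Thus for each $\epsilon>0$ we have $\kappa(\mathcal A(x,n))\le K_\epsilon e^{\epsilon n}$, and likewise for $\mathcal B$. Choosing $e^\epsilon<\lambda^\theta$, Proposition 5 gives the conclusion of Theorem 2.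

**Case II: for some periodic $q$, $f^kq=q$, the eigenvalues of $\mathcal A(q,k)$ have distinct moduli.** The remaining sections treat this case.

## 10. Long passages near a periodic orbit

The next lemma produces periodic orbits that start in a given open set, spend an arbitrarily long time near a given periodic orbit, and return, with all other times bounded.

**Lemma 7.** Let $O\ne\emptyset$ be open and $f^kq_0=q_0$. There are constants $r_1,r_2,T$ and, for all $n\ge1$, periodic points $x_n\in O$ with $y_n:=f^{l_n}x_n\in O$, $l_n=r_1+nk+r_2$, $f^{l_n+T}x_n=x_n$, such that $f^{r_1+j}x_n$, $0\le j<nk$, is $\varepsilon$-close to $f^jq_0$; here $\varepsilon$ can be prescribed as small as we like. Moreover: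

(i) for each Hölder $g:\mathcal M\to\mathbb R$, $\bigl|\sum_{j<l_n+T}g(f^jx_n)-n\sum_{j<k}g(f^jq_0)\bigr|$ is bounded in $n$;

(ii) if $q_0=q$, with $k$ as in Case II, and $\varepsilon$ is small, then $\kappa(\mathcal A(x_n,l_n))\to\infty$.

*Proof.* **Construction.** Take $a\in O\cap W^s(O(q_0))$ and $b\in O\cap W^u(O(q_0))$. Let $\varepsilon\le\varepsilon_0$ be so small that the $2\varepsilon$-balls about $a$ and $b$ lie in $O$, and let $\delta\le\varepsilon$ be such that periodic $\delta$-pseudo-orbits are $\varepsilon$-closed by (F3). Choose $r_1,r_2$ with $f^{r_1}a$ and $f^{-r_2}b$ $\delta$-close to $q_0$. By transitivity choose $y$ and $T\ge1$ with $d(y,b)<\delta$ and $d(f^Ty,a)<\delta$. The sequence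
$$a,\dots,f^{r_1-1}a;\ q_0,\dots,f^{nk-1}q_0;\ f^{-r_2}b,\dots,f^{-1}b;\ y,\dots,f^{T-1}y$$
is a periodic $\delta$-pseudo-orbit of length $l_n+T$. Let $x_n$ be the periodic point that follows it. Then $d(x_n,a)\le\varepsilon$ and $d(y_n,b)\le d(y_n,y)+d(y,b)\le2\varepsilon$, so $x_n,y_n\in O$.

**Statement (i).** The $r_1+r_2+T$ times outside the middle block contribute a bounded amount. In the middle block, (F2) gives $d(f^{r_1+j}x_n,f^jq_0)\lesssim\lambda^{-j}+\lambda^{-(nk-1-j)}$, and a fixed positive power of this has a sum over $j$ that is bounded in $n$.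

**Statement (ii).** Let $P=\mathcal A(q,k)$ with eigenvalues $|\mu_1|>|\mu_2|$; they are real, since complex conjugate eigenvalues have equal modulus. Use eigenbasis coordinates. The matrices $P_i=\mathcal A(f^{r_1+ik}x_n,k)$, $0\le i<n$, satisfy $|(P_i-P)_{uv}|\le\eta$, with $\eta$ small when $\varepsilon$ is small; we require $|\mu_2|+2\eta<|\mu_1|-2\eta$. If $v\ne0$ and $|v_2|\le|v_1|$, then
$$|(P_iv)_1|\ge(|\mu_1|-2\eta)|v_1|,\qquad|(P_iv)_2|\le(|\mu_2|+2\eta)|v_1|<|(P_iv)_1|.$$
So the cone $\{|v_2|\le|v_1|\}$ is mapped into its interior, and $|v_1|$ is multiplied by at least $|\mu_1|-2\eta$. Starting from the first basis vector, $\|P_{n-1}\cdots P_0\|\gtrsim(|\mu_1|-2\eta)^n$. Conversely, if $P_iv\ne0$ lies in $\{|v_1|\le|v_2|\}$, then $v$ is not in the first cone, so $|v_1|<|v_2|$ and $|(P_iv)_2|\le(|\mu_2|+2\eta)|v_2|$. Pulling the second basis vector back through $P_{n-1},\dots,P_0$ gives $\|(P_{n-1}\cdots P_0)^{-1}\|\gtrsim(|\mu_2|+2\eta)^{-n}$. Thus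
$$\kappa(P_{n-1}\cdots P_0)\gtrsim\left(\frac{|\mu_1|-2\eta}{|\mu_2|+2\eta}\right)^n.$$
Finally $\mathcal A(x_n,l_n)=\mathcal A(f^{r_1+nk}x_n,r_2)\,P_{n-1}\cdots P_0\,\mathcal A(x_n,r_1)$, and the outer factors are bounded together with their inverses. $\square$

## 11. An invariant pair of lines on an open dense set

For a nonscalar $2\times2$ matrix $M$ the commutant of $M$ is the $2$-dimensional algebra $\mathbb R[M]=\mathrm{span}(I,M)$.

**Lemma 8.** In Case II:

(a) the set $S$ of periodic $x$ with $\mathcal A(x,n)$ nonscalar for some period $n$ is dense;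

(b) if $f^ix,f^jx\in U$, $i<j$, then $g\,\mathbb R[D(f^ix)]\,g^{-1}=\mathbb R[D(f^jx)]$ with $g=\mathcal A(f^ix,j-i)$;

(c) $D(x)$ has real eigenvalues for all $x$.

*Proof.* (a) Given an open $O\neq\emptyset$, apply Lemma 7(ii) with $q_0=q$. Then $\mathcal A(x_n,l_n+T)=\mathcal A(y_n,T)\mathcal A(x_n,l_n)$ has distortion tending to $\infty$, while scalar matrices have distortion $1$. So $x_n\in S\cap O$ for large $n$.

(b) First let $x\in S$ with $f^ix,f^jx\in U$, and let $n$ be a period with $\mathcal A(x,n)$ nonscalar; then $\mathcal A(f^ix,n)$ and $\mathcal A(f^jx,n)$, being conjugate to it, are nonscalar. By (13) the nonscalar matrix $D(f^ix)$ lies in the commutant $\mathbb R[\mathcal A(f^ix,n)]$, so by dimension $\mathbb R[D(f^ix)]=\mathbb R[\mathcal A(f^ix,n)]$; similarly at $f^jx$. Since $\mathcal A(f^jx,n)=g\,\mathcal A(f^ix,n)\,g^{-1}$, the claim follows. For general $x$ approximate by points of $S$: the conditions $f^ix,f^jx\in U$ are open, and the plane $\mathrm{span}(I,D)$ varies continuously on $U$.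

(c) Suppose $D(x_0)$ has nonreal eigenvalues. Near $x_0$ write them as $s\pm it$, $t\neq0$, with eigenvector $u+iw$, $u,w$ real, for $s+it$; since $D_{12}\neq0$ we may take $(D_{12},\,s+it-D_{11})$, which is continuous in $x$. Then $Dw=sw+tu$ and $Du=su-tw$. So on a small open set $O\ni x_0$ we have $D=g(x)(s(x)I+t(x)J)g(x)^{-1}$ with $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, where $g$ has columns $w,u$, and $g^{\pm1}$ are bounded. Here $O\subset U$. Take $x_n,y_n$ from Lemma 7 with $q_0=q$ and this $O$. By (b), $G=g(y_n)^{-1}\mathcal A(x_n,l_n)g(x_n)$ normalizes $\mathbb R[J]\cong\mathbb C$, so $GJG^{-1}=\pm J$. If $G$ commutes with $J$, it is a multiple of a rotation. If it anticommutes, then $G\,\mathrm{diag}(1,-1)$ commutes with $J$, so $G$ is a multiple of a reflection. In both cases $\kappa(G)=1$, and $\kappa(\mathcal A(x_n,l_n))\le\kappa(g(y_n))\kappa(g(x_n))$ is bounded, contradicting Lemma 7(ii). $\square$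

Let $U_\infty=\bigcup_{j\in\mathbb Z}f^jU$, an open, dense, invariant set. If $f^ix\in U$, assign to $x$ the algebra $\mathcal A(x,i)^{-1}\,\mathbb R[D(f^ix)]\,\mathcal A(x,i)$. By Lemma 8(b) it does not depend on $i$, so we have a continuous $\mathcal A$-invariant field of $2$-dimensional algebras on $U_\infty$, equal to $\mathbb R[D(x)]$ on $U$.

Next we pass to eigenlines. For a nonscalar $M$ the eigenlines are the zeros in $\mathbb{RP}^1$ of the nonzero quadratic form $v\mapsto v\wedge Mv=\det(v,Mv)$. Replacing $M$ by $sI+tM$, $t\ne0$, multiplies the form by $t$, so the zeros depend only on the algebra. If the eigenvalues are real, there are two real zeros, counted with multiplicity, and as an unordered pair they vary continuously. For example, $M=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ gives $v\wedge Mv=-v_2^2$, a double zero. By Lemma 8(c) we obtain a continuous $\mathcal A$-invariant field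
$$\Lambda(x)=\{\ell,\ell'\}\in Y=\mathrm{Sym}^2(\mathbb{RP}^1),\qquad x\in U_\infty,$$
of unordered pairs of lines, possibly $\ell=\ell'$; on $U$ it consists of the eigenlines of $D(x)$. Invariance means $\Lambda(f^nx)=\mathcal A(x,n)\Lambda(x)$.

Measure lines by $\delta(\ell,\ell')=\sin\angle(\ell,\ell')$, a metric on $\mathbb{RP}^1$ (the norm of the difference of the orthogonal projections), and pairs by $d_Y=\min_{\text{matchings}}\max\delta$. Then $(Y,d_Y)$ is compact. For instance, the pairs $\{\ell,\ell\}$ and $\{\ell,\ell'\}$ are at distance $\delta(\ell,\ell')$. From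
$$\sin\angle(gu,gv)=\frac{|\det g|\,|u\wedge v|}{|gu|\,|gv|} \tag{14}$$
and $|\det g|\,\|g^{-1}\|^2=\kappa(g)$ (a computation with the two singular values), $g$ acts on $Y$ with Lipschitz constant at most $\kappa(g)$. This rate is attained: $\mathrm{diag}(2,\frac12)$ sends the line of $(t,1)$ to that of $(4t,1)$, and $\kappa=4$. Also $\sin\angle(gu,u)=\frac{|(g-I)u\wedge u|}{|gu||u|}\le\|g-I\|\|g^{-1}\|$, so
$$d_Y(gE,E)\le\|g-I\|\,\|g^{-1}\|\qquad(E\in Y). \tag{15}$$

Fix a ball $O=B(o,2r)$ with $\bar O\subset U$ such that either (h) $D$ has distinct eigenvalues on $\bar O$, or (p) $D$ has a double eigenvalue at every point of $U$. One of these is possible, since having distinct eigenvalues is an open condition. In both cases $\Lambda$ is $\theta$-Hölder on $O$. In case (h) the eigenlines are a smooth function of $D$ near the compact set $D(\bar O)$. In case (p), $\ell=\ell'$ is the image of the nonzero nilpotent matrix $N=D-\frac12\mathrm{tr}D\cdot I$, with $\|N\|\ge k_0>0$ on $\bar O$; if $N,N'$ are two values with $\|N-N'\|\le k_0/2$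 and $u$ is a unit vector with $|Nu|=\|N\|$, the angle between the images has sine $\frac{|Nu\wedge N'u|}{|Nu||N'u|}\le\frac{\|N-N'\|}{|N'u|}\le\frac{2}{k_0}\|N-N'\|$.

## 12. Extending the lines to $\mathcal M$: the exponent $2\theta$

The field $\Lambda$ is Hölder on the small ball $O$; to reach other points one transports it by the cocycle for a time $m$. In time $m$ the cocycle distorts by at most $K\sigma^m$. The gain is that we compare two points which, at the moment of arrival in $O$, are $\lambda^{-2m}$-close: $\lambda^{-m}$ at time $0$, and another $\lambda^{-m}$ from time $0$ to time $m$. So the error is $\sigma^m\lambda^{-2\theta m}$.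

**Lemma 9.** $\Lambda$ extends to a Hölder continuous, $\mathcal A$-invariant $\Lambda:\mathcal M\to Y$.

*Proof.* **Step 1: admissible points.** These are points near $x$ that visit $B(o,r)$ at a controlled time in the future and in the past. Fix $\varepsilon$ with $6\varepsilon\le\varepsilon_0$, $\varepsilon<r/2$. Call $z$ *$m$-admissible* for $x$ ($m\ge1$) if $d(f^jz,f^jx)\le2\varepsilon$ for $|j|\le m$ and $f^iz,f^{-i'}z\in B(o,r)$ for some $i,i'\in[m,m+R_0]$. For example, if $f^mx$ and $f^{-m}x$ are in $B(o,r)$, then $x$ itself is $m$-admissible for $x$.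

There is $R_0$ such that every $x$ has an $m$-admissible point for every $m\ge1$. Let $\delta'\le\varepsilon$ be such that $\delta'$-pseudo-orbits are $\varepsilon$-shadowed. Cover $\mathcal M$ by finitely many open sets of diameter less than $\delta'$; by transitivity any two of them are joined by an orbit segment, and we let $R_0$ be the maximal length used. So there are $y^-$ and $t^-\le R_0$ with $d(y^-,o)<\delta'$, $d(f^{t^-}y^-,f^{-m}x)<\delta'$, and $y^+$ and $t^+\le R_0$ with $d(y^+,f^mx)<\delta'$, $d(f^{t^+}y^+,o)<\delta'$. Consider the pseudo-orbit that follows the orbit of $y^-$, at $y^-$ at time $-m-t^-$, up to time $-m-1$; then $f^jx$ for $-m\le j\le m-1$; then $f^{j-m}y^+$ for $j\ge m$. A point $z$ whose orbit $\varepsilon$-shadows it satisfies $d(f^jz,f^jx)\le\varepsilon$ for $-m\le j<m$, $d(f^mz,f^mx)\le\varepsilon+\delta'\le2\varepsilon$, and $f^{m+t^+}z,f^{-m-t^-}z\in B(o,r)$, since $\varepsilon+\delta'\le2\varepsilon<r$. So $z$ is $m$-admissible with $i=m+t^+$, $i'=m+t^-$.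

If $z$ is $m$-admissible for $x$, then $z\in U_\infty$, and $d(z,x)\lesssim\lambda^{-m}$ by (F2) applied to $f^{-m}z,f^{-m}x$ with $n=2m$, $j=m$.

**Step 2: comparing two admissible points.** *Claim.* There are constants $K_2$ and $\gamma<1$ such that if $z$ is $m$-admissible for $x$, $z'$ is $m'$-admissible for $x'$, $m'\in\{m,m+1\}$, and $d(f^jx,f^jx')\le2\varepsilon$ for $|j|\le m$, then $d_Y(\Lambda(z),\Lambda(z'))\le K_2\gamma^m$.

The orbits of $z$ and $z'$ are $6\varepsilon$-close for $|j|\le m$. Let $v=[z,z']$. By (F2), $f^{-m}v\in W^s_{loc}(f^{-m}z)$ and $f^mv\in W^u_{loc}(f^mz')$, so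
$$d(f^jv,f^jz)\lesssim\lambda^{-(m+j)}\ (j\ge-m),\qquad d(f^jv,f^jz')\lesssim\lambda^{-(m-j)}\ (j\le m). \tag{16}$$
Let $i\in[m,m+R_0]$ be as in the definition for $z$. Then $f^iz\in B(o,r)$ and $d(f^iv,f^iz)\lesssim\lambda^{-2m}$. For $m$ large both points are in $O$, so $v\in U_\infty$ and $d_Y(\Lambda(f^iv),\Lambda(f^iz))\lesssim\lambda^{-2\theta m}$. Let $\Lambda_j=\mathcal A(z,j)^{-1}\Lambda(f^jv)$ for $0\le j\le i$, so $\Lambda_0=\Lambda(v)$. By invariance $\Lambda(z)=\mathcal A(z,i)^{-1}\Lambda(f^iz)$, hence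
$$d_Y(\Lambda_i,\Lambda(z))\lesssim\kappa(\mathcal A(z,i))\,\lambda^{-2\theta m}\lesssim(\sigma\lambda^{-2\theta})^m.$$
Moreover $\Lambda_{j+1}=\mathcal A(z,j)^{-1}\,[A(f^jz)^{-1}A(f^jv)]\,\Lambda(f^jv)$, so by (15) and (16)
$$d_Y(\Lambda_j,\Lambda_{j+1})\lesssim\kappa(\mathcal A(z,j))\,d(f^jz,f^jv)^\theta\lesssim\sigma^j\lambda^{-\theta(m+j)}=\lambda^{-\theta m}(\sigma\lambda^{-\theta})^j.$$
For $0\le j<i\le m+R_0$ this is $\lesssim\gamma_0^m$ with $\gamma_0=\max(\lambda^{-\theta},\sigma\lambda^{-2\theta})$; the first entry bounds it when $\sigma\le\lambda^\theta$, the second otherwise. Here $\gamma_0<1$ exactly because $\sigma<\lambda^{2\theta}$. Summing over $j$ gives $d_Y(\Lambda(v),\Lambda(z))\lesssim m\gamma_0^m$.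

For $z'$ use $f^{-1}$: with $i'\in[m',m'+R_0]$ such that $f^{-i'}z'\in B(o,r)$, put $\Lambda'_j=\mathcal A(z',-j)^{-1}\Lambda(f^{-j}v)$. By (16), $d(f^{-j}v,f^{-j}z')\lesssim\lambda^{-(m+j)}$ for $j\ge-m$, and $\kappa(\mathcal A(z',-j))=\kappa(\mathcal A(f^{-j}z',j))\le K\sigma^j$, so the same estimates give $d_Y(\Lambda(v),\Lambda(z'))\lesssim m\gamma_0^m$. The claim follows with any $\gamma\in(\gamma_0,1)$; small $m$ are absorbed in $K_2$.

**Step 3: the extension.** For $x\in\mathcal M$ let $z_m$ be $m$-admissible for $x$. By the claim with $x'=x$, $m'=m+1$, the sequence $\Lambda(z_m)$ is Cauchy. Its limit $\bar\Lambda(x)$ is independent of the choices (the claim with $m'=m$), and $d_Y(\Lambda(z_m),\bar\Lambda(x))\lesssim\gamma^m$. Let $L$ be a common Lipschitz constant of $f^{\pm1}$. If $d(x,x')\le2\varepsilon L^{-m}$, then $d(f^jx,f^jx')\le2\varepsilon$ for $|j|\le m$, and the claim gives $d_Y(\bar\Lambda(x),\bar\Lambda(x'))\lesssim\gamma^m$. Taking $m$ maximal, we see that $\bar\Lambda$ is Hölder with exponent $\log(1/\gamma)/\log L$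 (or any smaller exponent in $(0,1]$). For $x\in U_\infty$ we have $z_m\to x$ and $\Lambda$ is continuous there, so $\bar\Lambda(x)=\Lambda(x)$. Invariance extends by density of $U_\infty$. $\square$

## 13. Angles, the double cover, and the end of the proof of Theorem 2

For $\Lambda(x)=\{\ell,\ell'\}$ put
$$\omega(x)=\sin\angle(\ell,\ell'),\qquad\tau(x)=\frac{|\det A(x)|}{\|A(x)|_\ell\|\,\|A(x)|_{\ell'}\|}.$$
Both are symmetric in $\ell,\ell'$ and Hölder on $\mathcal M$, $\tau>0$, and by (14)
$$\omega(fx)=\tau(x)\,\omega(x). \tag{17}$$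

**Step 1: case (p) is impossible.** The purpose is to contradict the choice of $q$. In case (p), $\ell=\ell'$ on $U$, hence on $U_\infty$ by invariance and on $\mathcal M$ by continuity. If $x\in O$ and $f^nx=x$, then by (13) $\mathcal A(x,n)$ lies in the commutant $\mathbb R[D(x)]$ of the nonscalar matrix $D(x)$, so it has a double eigenvalue and $\ell(x)$ is an eigenline. Hence $\prod_{j<n}\tau(f^jx)=|\det\mathcal A(x,n)|/\|\mathcal A(x,n)|_{\ell(x)}\|^2=1$. Apply Lemma 7(i) with $g=\log\tau$ and $q_0=q$: the sums over the periodic orbits of $x_n\in O$ vanish, so $n\sum_{j<k}\log\tau(f^jq)$ is bounded in $n$, and $\prod_{j<k}\tau(f^jq)=1$. So the eigenvalue of $\mathcal A(q,k)$ on the invariant line $\ell(q)$ has modulus $|\det\mathcal A(q,k)|^{1/2}$, and both eigenvalues have equal modulus, a contradiction.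

**Step 2: in case (h) the two lines are distinct everywhere.** If $x\in O$ and $f^nx=x$, then $\omega(x)>0$ and (17) gives $\omega(x)=\prod_{j<n}\tau(f^jx)\,\omega(x)$, so $\prod_{j<n}\tau(f^jx)=1$. Lemma 7(i) with $g=\log\tau$ and an arbitrary periodic point $q_0$ shows, as in Step 1, that $\log\tau$ has zero sum over every periodic orbit. By Corollary 6 applied to $\tau$ (take $\phi=\log|u|$), $\log\tau=\phi\circ f-\phi$ with $\phi$ continuous. By (17) the continuous function $\omega e^{-\phi}$ is $f$-invariant, hence constant, and it is positive on $O$. So $\omega>0$ on $\mathcal M$, and by compactness $\omega$ is bounded below. Moreover $D(x)$ preserves each line of $\Lambda(x)$: for $x\in U$ these are eigenlines of $D(x)$, and for $x\notin U$ the matrix $D(x)$ is scalar.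

**Step 3: the double cover.** We cannot label the two lines globally in general, so we pass to a cover where a line is chosen. Let $\hat{\mathcal M}=\{(x,\ell):\ell\in\Lambda(x)\}$. Since the two lines are distinct and vary continuously, this is a two-fold covering of $\mathcal M$, so a compact manifold with lifted metric. The map $\hat f(x,\ell)=(fx,A(x)\ell)$ is a lift of $f$, hence an Anosov diffeomorphism: the splitting and the rates lift. Over a periodic point of $f$ there are two points of $\hat{\mathcal M}$, permuted by an iterate of $\hat f$; so lifts of periodic points are periodic, and periodic points of $\hat f$ are dense. By Smale's spectral decomposition, $\hat{\mathcal M}$ is a finite disjoint union of clopen invariant sets on which $\hat f$ is transitive.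

**Step 4: solving the scalar equation on the cover.** Let $\hat\lambda(x,\ell)\in\mathbb R^*$ be the eigenvalue of $D(x)$ on $\ell$. It equals $\langle D(x)e,e\rangle$ for a unit vector $e\in\ell$, so it is Hölder on $\hat{\mathcal M}$. For $0\ne e\in\ell$, from $B=AD^{-1}$,
$$B(x)e=\hat\lambda(x,\ell)^{-1}A(x)e. \tag{18}$$
Let $\hat f^n\xi=\xi=(x,\ell)$. Iterating (18), $\mathcal B(x,n)e=\prod_{j<n}\hat\lambda(\hat f^j\xi)^{-1}\,\mathcal A(x,n)e$. As $f^nx=x$, we have $\mathcal A(x,n)=\mathcal B(x,n)$, so $\prod_{j<n}\hat\lambda(\hat f^j\xi)=1$. By Corollary 6 on each transitive piece there is a Hölder $u:\hat{\mathcal M}\to\mathbb R^*$ with $u(\hat f\xi)=u(\xi)\hat\lambda(\xi)$.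

**Step 5: the transfer function.** Let $C(x)$ be the matrix that acts on each $\ell\in\Lambda(x)$ as multiplication by $u(x,\ell)$. The projections to each line along the other are Hölder, because $\Lambda$ is Hölder and $\omega$ is bounded below; so $C:\mathcal M\to GL(2,\mathbb R)$ is Hölder. For $e\in\ell\in\Lambda(x)$ we have $A(x)e\in A(x)\ell\in\Lambda(fx)$, and by (18)
$$C(fx)B(x)e=\hat\lambda(x,\ell)^{-1}C(fx)A(x)e=\hat\lambda(x,\ell)^{-1}u(\hat f(x,\ell))\,A(x)e=u(x,\ell)\,A(x)e=A(x)C(x)e.$$
The two lines of $\Lambda(x)$ span $\mathbb R^2$, so $C(fx)B(x)=A(x)C(x)$, that is, $A(x)=C(fx)B(x)C(x)^{-1}$ for all $x$. This proves Theorem 2. $\blacksquare$
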